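# Čech homology classes that no compact set carries

## 1. The failure of $\tau_n$ to be onto, and its exact range

Throughout, homology has integer coefficients unless another coefficient group is named. Two Čech-type homology groups of a space $X$ appear below, $qH_n(X)$ and $pH_n(X)$, together with a natural homomorphism $\tau_n(X)\colon pH_n(X)\to qH_n(X)$. They are defined in Section 2. Here is what will be proved.

**Theorem A.** Let $n\ge 1$ and let $p$ be a prime. There is a locally compact separable metrizable space $X$ with $\dim X=n+1$ such that $\operatorname{coker}\tau_n(X)$ contains a subgroup isomorphic to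
$$\prod_{s=1}^\infty(\mathbb Z_p/\mathbb Z)\Big/\bigoplus_{s=1}^\infty(\mathbb Z_p/\mathbb Z)\neq 0,$$
where $\mathbb Z_p$ is the group of $p$-adic integers. Moreover, one single locally compact separable metrizable space (of infinite dimension) has $\tau_n$ non-surjective for all $n\ge 1$ simultaneously.

**Theorem B.** Let $X$ be locally compact, separable and metrizable.

1. (Uniform supports; any coefficients.) If $X=\bigcup K_i$ with $K_i$ compact and $K_i\subset\operatorname{int}K_{i+1}$, then for each $c=(c_\alpha)\in qH_n(X)$ there is one $m$ such that, for every open cover $\alpha$, the class $c_\alpha$ is carried by the part of the nerve of $\alpha$ coming from $K_m$.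
2. If $\dim X\le n$, then $\tau_n(X)$ is bijective.
3. $\tau_0(X)$ is surjective.
4. If $\mathbb Z$ is replaced by a coefficient module of finite length over a commutative ring (for example a field, or a finite abelian group), then $\tau_n(X)$ is surjective for all $n$.

**Corollary C.** For integers $n,d\ge 0$: $\tau_n(X)$ is surjective for all locally compact separable metrizable $X$ with $\dim X\le d$ if and only if $n=0$ or $d\le n$.

In words: a class in $qH_n(X)$ is a compatible choice of homology classes, one in the nerve of each open cover of $X$. Each single choice is a finite chain, so it only sees a compact part of $X$. The question is whether the whole compatible family comes from one compact subset of $X$.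

The question is Conjecture B of Sergey A. Melikhov, "Lim colim versus colim lim. I", arXiv:1809.00023 (2018), which states that $\tau_n(X)$ is surjective for each $n$ when $X$ is locally compact separable metrizable. For general separable metrizable $X$, $\tau_n(X)$ need not be injective (P. S. Alexandrov, 1947) and need not be surjective (E. F. Mishchenko, 1953), while it is surjective when $X$ is a compactohedron, that is, when $X$ contains a compactum whose complement is a polyhedron. Theorem A disproves Conjecture B. Theorem B says how much of it survives: by part 1, each class $c$ does have one compact set that serves every cover. What can fail is the lifting of $c$, as a compatible family, to the Čech homology of that set, or of any other compact set.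

## 2. Nerves, covers and the map $\tau_n$

**Covers and nerves.** A cover of $X$ means an indexed family of nonempty open sets with union $X$. Its nerve $N_\alpha$ is the simplicial complex whose vertices are the members of $\alpha$ and whose simplices are the finite sets of members with nonempty common intersection. A nerve may be infinite; its homology is the direct limit of the homology of its finite subcomplexes. So every homology class of $N_\alpha$ lives on finitely many simplices.

*Example.* Cover the circle by three open arcs that overlap pairwise and have no common point. The nerve is the boundary of a triangle, with $H_1=\mathbb Z$. Add the whole circle to the cover as a fourth member: it meets everything, so the nerve becomes a cone, and $H_1=0$. In general, if one member of a cover is the whole space, the nerve is a cone with apex that member, and its homology vanishes in degrees $\ge 1$.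

**Refinement.** We write $\beta\ge\alpha$ if $\beta$ refines $\alpha$, that is, each $U\in\beta$ lies in some $\varphi(U)\in\alpha$. A choice of $\varphi$ is a simplicial map $N_\beta\to N_\alpha$. Two choices $\varphi,\psi$ are contiguous: for a simplex $\{U_0,\dots,U_k\}$, all the sets $\varphi(U_j),\psi(U_j)$ contain $\bigcap U_j\ne\emptyset$, so together they span a simplex. Hence the map $H_n(N_\beta)\to H_n(N_\alpha)$ does not depend on the choice. Covers are directed by refinement: the nonempty sets $U\cap V$ with $U\in\alpha$, $V\in\beta$ form a common refinement.

**Definition (Čech homology).** $qH_n(X)=\lim_\alpha H_n(N_\alpha)$, the limit over all open covers. An element is a family $c=(c_\alpha)$ with $c_\alpha\in H_n(N_\alpha)$ compatible with refinement.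

A family of covers is *cofinal* if every cover is refined by a member of the family; the limit may then be computed over that family alone. An indexed cover and the set of its members, indexed by itself, refine each other. So the covers indexed by themselves are cofinal. They form a set, and no set-theoretic difficulty arises.

*Example.* For a point, every nerve is a full simplex (possibly with infinitely many vertices), so $qH_n(\mathrm{pt})=0$ for $n\ge 1$ and $qH_0(\mathrm{pt})=\mathbb Z$.

**Induced maps.** Let $f\colon X\to Z$ be continuous and $\gamma$ a cover of $Z$. The sets $f^{-1}(W)$, $W\in\gamma$, with empty ones omitted, form a cover $f^{-1}\gamma$ of $X$, and $N_{f^{-1}\gamma}$ is a subcomplex of $N_\gamma$. We let $(f_*c)_\gamma$ be the image of $c_{f^{-1}\gamma}$ in $H_n(N_\gamma)$. This makes $qH_n$ a functor. When $f$ is surjective, $N_{f^{-1}\gamma}=N_\gamma$, because $f^{-1}(\bigcap W_j)$ is nonempty exactly when $\bigcap W_j$ is. If $f$ is constant and $n\ge 1$, then $f_*=0$, since $f_*$ factors through $qH_n(\mathrm{pt})=0$.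

**Definition (compact supports).** $pH_n(X)=\operatorname{colim}_K qH_n(K)$ over the compact subsets $K\subset X$, directed by inclusion. The inclusions $K\subset X$ induce maps $qH_n(K)\to qH_n(X)$, and these assemble to $\tau_n(X)\colon pH_n(X)\to qH_n(X)$, natural in $X$.

So $qH_n$ is a $\lim\operatorname{colim}$ of homology of finite complexes, $pH_n$ is a $\operatorname{colim}\lim$, and $\tau_n$ is a special case of the natural map $\operatorname{colim}\lim\to\lim\operatorname{colim}$. A class $c$ is in the image of $\tau_n(X)$ exactly when it is the image of some $x\in qH_n(K)$ with $K$ compact.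

**Textbook facts.** For compact spaces we use (Eilenberg–Steenrod, *Foundations of Algebraic Topology*, Ch. IX) that $qH_n$ is homotopy invariant and agrees with ordinary homology on compact polyhedra. From dimension theory, for separable metrizable spaces: if $\dim X\le n$, then every open cover has an open refinement whose nerve has dimension $\le n$; dimension does not increase on closed subsets; a countable union of closed subsets of dimension $\le d$ has dimension $\le d$. Finally, metrizable spaces are paracompact, so locally finite covers are cofinal.

## 3. Compact spaces and disjoint unions of compacta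

If $X$ is compact, then $X$ is its own largest compact subset and $\tau_n(X)$ is the identity.

If $X=\mathbb N$ is discrete, the cover by singletons refines every cover. Its nerve is a discrete set of vertices, so $qH_0(X)=\bigoplus_{\mathbb N}\mathbb Z$. Compact subsets are finite, so $pH_0(X)$ is the same group and $\tau_0$ is an isomorphism. Note the direct sum: a single class $c_\alpha$ is a finite chain.

Now let $X=\bigsqcup_{s\ge 1}Y_s$ with each $Y_s$ compact metrizable and open in $X$. Covers of the form $\alpha=\bigsqcup_s\alpha_s$, with $\alpha_s$ a cover of $Y_s$, are cofinal, and $H_n(N_\alpha)=\bigoplus_sH_n(N_{\alpha_s})$. Take $c\in qH_n(X)$. The $s$-th component of $c_\alpha$ depends only on $\alpha_s$: if $\alpha$ and $\alpha'$ agree on $Y_s$, compare both with a common refinement. So $c$ has components $c^s\in qH_n(Y_s)$. Suppose infinitely many $c^s$ are nonzero. For each of these choose $\alpha_s$ with $c^s_{\alpha_s}\ne 0$, choose $\alpha_s$ arbitrarily for the other $s$, and put $\alpha=\bigsqcup\alpha_s$. Then $c_\alpha$ has infinitely many nonzero components, which is impossible in a direct sum. So $c$ lies in $\bigoplus_sqH_n(Y_s)$. A compact subset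 of $X$ meets only finitely many $Y_s$, so $pH_n(X)=\bigoplus_s qH_n(Y_s)$ as well, and $\tau_n(X)$ is an isomorphism.

This computation teaches two things. First, infinitely many demands, placed further and further out, can be built into one cover; this diagonal trick works in general and gives Theorem B.1. Second, a disjoint union of compacta, however wild, is never a counterexample.

## 4. One compact set supports every cover

Let $X$ be locally compact, separable, metrizable. Write $X=\bigcup_{i\ge 0}K_i$ with $K_0=\emptyset$, $K_i$ compact, $K_i\subset\operatorname{int}K_{i+1}$. For $A\subset X$ and a cover $\alpha$ of $X$ let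
$$N_\alpha(A)\subset N_\alpha$$
be the subcomplex of simplices $\{U_0,\dots,U_k\}$ with $A\cap\bigcap_jU_j\ne\emptyset$. It is the nerve of the cover of $A$ induced by $\alpha$. Every simplex of $N_\alpha$ lies in some $N_\alpha(K_i)$, because its common intersection contains a point of some $K_i$.

*Example.* Let $X=\mathbb R$, $A=[0,1]$ and let $\alpha$ consist of the intervals $(j-1,j+1)$, $j\in\mathbb Z$. The nerve is a line with vertices the integers. $N_\alpha(A)$ is the edge joining $j=0$ and $j=1$: only these two intervals meet $A$, since $(-2,0)$ and $(1,3)$ do not, and they share the points of $(0,1)$.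

For compact $A$, every open cover of $A$ is induced from one of $X$: write its members as $A\cap U_j$ with $U_j$ open in $X$ and add the member $X\setminus A$ if it is nonempty; this disappears on restriction to $A$. Therefore
$$qH_n(A)=\lim_\alpha H_n(N_\alpha(A)),\qquad \alpha\text{ running over covers of }X, \tag{1}$$
or over any cofinal family of them. Indeed a family compatible for refinement in $X$ is compatible for refinement on $A$: if $\alpha|_A$ refines $\beta|_A$, take a common refinement $\gamma$ of $\alpha$ and $\beta$ in $X$; the members of the family at $\alpha$ and $\beta$ are both images of the member at $\gamma$, and the composite $N_\gamma(A)\to N_\alpha(A)\to N_\beta(A)$ is contiguous to the direct map. The map $qH_n(A)\to qH_n(X)$ is the limit of the maps $H_n(N_\alpha(A))\to H_n(N_\alpha)$.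

**Theorem B.1, restated.** Given $c\in qH_n(X)$, there is $m$ such that $c_\alpha\in\operatorname{im}\big(H_n(N_\alpha(K_m))\to H_n(N_\alpha)\big)$ for every $\alpha$. Any coefficients are allowed.

**Step 1: collect the failures.** We argue by contradiction and fix one bad cover for each compact set. If the statement fails, then for each $m\ge 1$ it fails for $K_{m+1}$, so there is a cover $\alpha_m$ with
$$c_{\alpha_m}\notin\operatorname{im}\big(H_n(N_{\alpha_m}(K_{m+1}))\to H_n(N_{\alpha_m})\big). \tag{2}$$

**Step 2: build one cover that is fine for all $\alpha_m$ far out.** Let $W_i=\operatorname{int}K_{i+2}\setminus K_i$ for $i\ge 0$. These open sets cover $X$: for $x\in X$ let $i$ be the largest index with $x\notin K_i$ (it exists since $K_0=\emptyset$); then $x\in K_{i+1}\subset\operatorname{int}K_{i+2}$. Let $\beta_i$ be a cover of $W_i$ by nonempty open subsets of $W_i$, each contained in some member of $\alpha_j$ for each $j=1,\dots,i$. (Intersect finitely many covers; if $W_i=\emptyset$, then $\beta_i$ is empty.) Put $\beta=\bigsqcup_i\beta_i$. It need not refine any $\alpha_m$ near $K_m$, but it refines $\alpha_m$ on the sets of $\beta_i$ with $i\ge m$.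

**Step 3: repair $\beta$ near $K_m$.** For $m\ge 1$ let $\beta_m'$ consist of $\bigsqcup_{i\ge m}\beta_i$ together with all nonempty sets $U\cap V$ with $U\in\beta_i$, $i<m$, $V\in\alpha_m$. Then $\beta'_m$ refines $\alpha_m$. It also refines $\beta$, through the projection $\pi$ that is the identity on $\bigsqcup_{i\ge m}\beta_i$ and sends the vertex $U\cap V$ to $U$.

**Step 4: the repair is invisible modulo $L=K_{m+1}$.** We compare relative homology. The simplicial map $\pi$ sends $N_{\beta_m'}(L)$ into $N_\beta(L)$. Each member of $\beta_i$ with $i<m$ lies in $\operatorname{int}K_{i+2}\subset K_{m+1}=L$, and so do its intersections with members of $\alpha_m$. So if a simplex of $N_\beta$ or of $N_{\beta_m'}$ has a vertex of one of these kinds, its common intersection is nonempty and lies in $L$, and the simplex belongs to $N_\beta(L)$, respectively $N_{\beta_m'}(L)$. Hence a simplex not in these subcomplexes has all its vertices in $\bigsqcup_{i\ge m}\beta_i$. Such sets of vertices are the same for the two nerves, with the same intersections, and $\pi$ is the identity on them. So $\pi$ induces an isomorphism of relative simplicial chain complexes, and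
$$\pi_*\colon H_n\big(N_{\beta'_m},N_{\beta'_m}(L)\big)\xrightarrow{\ \cong\ }H_n\big(N_\beta,N_\beta(L)\big). \tag{3}$$

**Step 5: the contradiction.** The class $c_\beta$ is carried by finitely many simplices, so it comes from $N_\beta(K_k)$ for some $k$. Choose $m\ge 1$ with $m+1\ge k$. Then $c_\beta$ vanishes in $H_n(N_\beta,N_\beta(K_{m+1}))$. Since $\pi_*c_{\beta_m'}=c_\beta$, the isomorphism (3) shows that $c_{\beta_m'}$ vanishes in $H_n(N_{\beta_m'},N_{\beta_m'}(K_{m+1}))$. By the exact sequence of the pair, $c_{\beta_m'}$ comes from $N_{\beta_m'}(K_{m+1})$. A refinement projection $N_{\beta_m'}\to N_{\alpha_m}$ sends $N_{\beta_m'}(K_{m+1})$ into $N_{\alpha_m}(K_{m+1})$, so $c_{\alpha_m}$ comes from $N_{\alpha_m}(K_{m+1})$. This contradicts (2). The coefficients played no role. $\square$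

## 5. The lifting problem: dimension $\le n$ and finite length

Theorem B.1 suggests a proof that $\tau_n$ is onto. Fix $c$ and $m$ as in that theorem, and put
$$E_\alpha=H_n(N_\alpha(K_m)),\qquad D_\alpha=\operatorname{im}\big(E_\alpha\to H_n(N_\alpha)\big).$$
Then $c\in\lim D_\alpha$, and by (1) $\lim E_\alpha=qH_n(K_m)$. To show $c\in\operatorname{im}\tau_n(X)$ it suffices to lift $c$ to $\lim E_\alpha$, with $\alpha$ in any cofinal family. Each $c_\alpha$ lifts to $E_\alpha$; the issue is to choose the lifts compatibly.

**Proof of Theorem B.2.** When $\dim X\le n$ there is no choice. The covers with $\dim N_\alpha\le n$ are cofinal. For these $N_\alpha$ has no $(n+1)$-simplices, so $H_n$ of $N_\alpha$, and of every subcomplex, is simply the group of $n$-cycles. Hence $H_n(N_\alpha(K))\to H_n(N_\alpha)$ is injective for every $K$. In particular $E_\alpha\to D_\alpha$ is an isomorphism, $c$ lifts, and $\tau_n$ is surjective. For injectivity, let an element of $\ker\tau_n(X)$ be represented by $x\in qH_n(K)$, $K$ compact. Then $x_\alpha\in H_n(N_\alpha(K))$ vanishes in $H_n(N_\alpha)$ for all these $\alpha$. So $x_\alpha=0$ for a cofinal family of $\alpha$, and $x=0$. $\square$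

From now on, in this section and in Section 9, $\alpha$ runs over locally finite covers (indexed by themselves, so that they form a set). These are cofinal, and $N_\alpha(K_m)$ is a *finite* complex, since the compact set $K_m$ meets only finitely many members of $\alpha$.

**Proof of Theorem B.4.** With coefficients in a module of finite length, the chain groups of $N_\alpha(K_m)$ are finite direct sums of that module, so $E_\alpha$ has finite length. Let $A_\alpha\subset E_\alpha$ be the preimage of $c_\alpha$: a nonempty coset of a submodule. For $\beta\ge\alpha$ the homomorphism $E_\beta\to E_\alpha$ restricts to $f_{\alpha\beta}\colon A_\beta\to A_\alpha$. We must show $\lim A_\alpha\ne\emptyset$.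

**Step 1: a chain condition for cosets.** In a module of finite length, a descending sequence of nonempty cosets $x_i+V_i$ stabilizes: the submodules $V_i$ descend and stabilize, and nested cosets of one submodule are equal. Hence every nonempty collection of nonempty cosets has a minimal member. If the collection is a chain, or is directed downward, the minimal member is the least one, so it equals the intersection of the collection.

**Step 2: shrink to a minimal system.** Consider families $(B_\alpha)$ of nonempty cosets $B_\alpha\subset A_\alpha$ with $f_{\alpha\beta}(B_\beta)\subset B_\alpha$ for $\beta\ge\alpha$, ordered by termwise inclusion. Given a chain of such families, intersect termwise. By Step 1 each intersection is one of the cosets in the chain, hence a nonempty coset, and the compatibility is preserved. So Zorn's lemma gives a minimal family $(B_\alpha)$.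

**Step 3: in a minimal system all maps are onto.** Put $B'_\alpha=\bigcap_{\beta\ge\alpha}f_{\alpha\beta}(B_\beta)$. The cosets $f_{\alpha\beta}(B_\beta)$ are directed downward: for $\delta\ge\beta,\gamma$ the set $f_{\alpha\delta}(B_\delta)$ lies in both $f_{\alpha\beta}(B_\beta)$ and $f_{\alpha\gamma}(B_\gamma)$. By Step 1, $B'_\alpha$ is one of them, so it is a nonempty coset, and $B'_\alpha\subset B_\alpha$ (take $\beta=\alpha$). Moreover $f_{\alpha\gamma}(B'_\gamma)\subset B'_\alpha$ for $\gamma\ge\alpha$: given $\beta\ge\alpha$, take $\delta\ge\beta,\gamma$; then $B'_\gamma\subset f_{\gamma\delta}(B_\delta)$, so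
$$f_{\alpha\gamma}(B'_\gamma)\subset f_{\alpha\delta}(B_\delta)\subset f_{\alpha\beta}(B_\beta).$$
By minimality $B'_\alpha=B_\alpha$, that is, every $f_{\alpha\beta}\colon B_\beta\to B_\alpha$ is onto.

**Step 4: a minimal system consists of points.** Fix $\alpha_0$ and $x\in B_{\alpha_0}$. Replace $B_\beta$ by $B_\beta\cap f_{\alpha_0\beta}^{-1}(x)$ for all $\beta\ge\alpha_0$, and leave the other $B_\beta$ unchanged. The new sets are nonempty by Step 3, and they are cosets, since a nonempty intersection of cosets is a coset. They are compatible: let $\gamma\ge\beta$. If $\beta\ge\alpha_0$, then $\gamma\ge\alpha_0$ and $f_{\alpha_0\beta}f_{\beta\gamma}=f_{\alpha_0\gamma}$, so a point of the new $B_\gamma$ goes to a point of the new $B_\beta$. Otherwise $B_\beta$ is unchanged and there is nothing to check. By minimality, nothing has changed, so $B_{\alpha_0}=\{x\}$. Thus all $B_\alpha$ are singletons, and they form an element of $\lim A_\alpha$. $\square$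

**Where this stops for $\mathbb Z$.** The only input was Step 1, and it is false for $\mathbb Z$. Let
$$a=1+p^2+p^4+\cdots\in\mathbb Z_p .$$
Then $(1-p^2)a=1$, and $a\notin\mathbb Z$ because the integer $1-p^2\le -3$ does not divide $1$. Choose $a_l\in\mathbb Z$ with $a_l\equiv a\pmod{p^l}$. The cosets
$$a_l+p^l\mathbb Z\subset\mathbb Z,\qquad l=1,2,\dots \tag{4}$$
are nonempty and decreasing. An integer $k$ in all of them would satisfy $k\equiv a\pmod {p^l}$ for all $l$, that is, $k=a$, which is impossible. So their intersection is empty.

This tells us what to build: a compact set whose homology over all fine covers is $E_\alpha=\mathbb Z$, sitting in a larger space where the kernel of $E_\alpha\to D_\alpha$ is $p^l\mathbb Z$ with $l\to\infty$ as $\alpha$ gets finer. Then $\lim D_\alpha$ sees $p$-adic multiples of a generator, and only integer multiples lift.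

## 6. A compactum in which a sphere class can be multiplied by $p$-adic integers

Fix $n\ge 1$ and a prime $p$. Let $S=S^n$ be the $(n-1)$-fold suspension of the circle, and let $g\colon S\to S$ be the $(n-1)$-fold suspension of $z\mapsto z^p$. For $l\ge 1$ let $M_l$ be the mapping cone of $g^l$:
$$M_l=S\ \cup\ \big(S\times[0,1]\big)/\big(S\times\{0\}\big),\qquad (x,1)\sim g^l(x).$$

*Example.* For $n=1$, $p=2$, $l=1$, the space $M_1$ is a disk glued to a circle by a map of degree $2$, that is, the projective plane, with $H_1=\mathbb Z/2$.

**$M_l$ is a compact polyhedron of dimension $n+1$.** Divide the target circle into $3$ equal arcs and the source circle into $3p^l$, with $1$ a division point on both, and suspend; then $g^l$ becomes a simplicial map that is injective on each simplex. Order the vertices of the target. Each simplex $\rho$ of the source is ordered through $g^l$, and we divide each prism $\rho\times[0,1]$ into simplices in the standard way given by this order. The divisions agree on common faces and with the gluing at the end $\rho\times\{1\}$. Adding the cone over the free end, we obtain $M_l$ as a finite $\Delta$-complex, up to a reparametrization of the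 cone coordinate. Its second barycentric subdivision is a simplicial complex.

**Its homology.** The map $g^l$ has degree $p^l$, and $\tilde H_{n-1}(S)=0$. From the exact sequence $H_n(S)\xrightarrow{p^l}H_n(S)\to H_n(M_l)\to\tilde H_{n-1}(S)=0$ we get $H_n(M_l)\cong\mathbb Z/p^l$, generated by the image of $[S]$ under $S\subset M_l$.

**The limit.** Let $M_{l+1}\to M_l$ be the identity on $S$ and $(x,t)\mapsto(g(x),t)$ on the cone. It is well defined: $(x,1)$ goes to $(g(x),1)\sim g^l(g(x))=g^{l+1}(x)$. It is surjective since $g$ is. Put
$$Y=\lim_lM_l,\qquad \pi_l\colon Y\to M_l .$$
$Y$ is compact metrizable, and the $\pi_l$ are surjective, because the bonding maps are surjective maps of compacta. The threads $(x,x,\dots)$ with $x\in S$ give an embedding $S\subset Y$, and the composite $S\subset Y\xrightarrow{\pi_l}M_l$ is the inclusion. The sets $\pi_l^{-1}(W)$, with $W$ open in $M_l$, form a base of $Y$. By compactness, and by passing to a common $l$, every open cover of $Y$ is refined by one of the form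
$$\pi_l^{-1}\gamma=\{\pi_l^{-1}W_1,\dots,\pi_l^{-1}W_r\},\qquad \gamma=\{W_1,\dots,W_r\}, \tag{5}$$
where the $W_i$ are nonempty open sets. Since $\pi_l$ is onto, $\gamma$ covers $M_l$. Refining $\gamma$ to a cover with nerve of dimension $\le n+1$ before pulling back shows $\dim Y\le n+1$.

Let $\sigma$ be a generator of $qH_n(S)\cong\mathbb Z$, and let $\sigma^Y$ and $\sigma^{M_l}$ be its images in $qH_n(Y)$ and in $qH_n(M_l)=H_n(M_l)\cong\mathbb Z/p^l$. The class $\sigma^{M_l}$ is a generator.

**Lemma 1.** For every open cover $\beta$ of $Y$ there is $l$ with $p^l\sigma^Y_\beta=0$ in $H_n(N_\beta)$.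

**Proof.** Refine $\beta$ by $\pi_l^{-1}\gamma$ as in (5). Since $\pi_l$ is onto, $N_{\pi_l^{-1}\gamma}=N_\gamma$, and $\sigma^Y_{\pi_l^{-1}\gamma}=(\pi_{l*}\sigma^Y)_\gamma=\sigma^{M_l}_\gamma$. So $\sigma^Y_\beta$ is the image of $\sigma^{M_l}_\gamma$ under the refinement homomorphism $H_n(N_\gamma)\to H_n(N_\beta)$. As $p^l\sigma^{M_l}=0$, the lemma follows. $\square$

**Multiplying torsion by $p$-adic integers.** For an abelian group $G$, let $T(G)$ be the subgroup of elements killed by some power of $p$. It is naturally a $\mathbb Z_p$-module: if $p^lx=0$, put $ax=kx$ for any integer $k\equiv a\pmod{p^l}$. Homomorphisms $G\to G'$ send $T(G)$ to $T(G')$ and respect this action; for $a\in\mathbb Z$ it is ordinary multiplication. For example, with $a=1+p^2+p^4+\cdots$ and $x$ of order dividing $p^3$, $ax=(1+p^2)x$.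

By Lemma 1, for each $a\in\mathbb Z_p$ the family $a\sigma^Y:=(a\,\sigma^Y_\beta)_\beta$ is defined, and it is compatible with refinement. So $a\sigma^Y\in qH_n(Y)$. Its image in $qH_n(M_l)\cong \mathbb Z/p^l$ is $(a\bmod p^l)\,\sigma^{M_l}$. If it is the image of a class of $qH_n(S)$, say of $k\sigma$ with $k\in\mathbb Z$, then $a\equiv k\pmod{p^l}$ for all $l$, so $a=k$. For $a\notin\mathbb Z$ we have realized (4): the class $a\sigma^Y$ does not lift to $S$, although each $a\sigma^Y_\beta$ is an integer multiple of $\sigma^Y_\beta$ and so is carried by $S$.

## 7. Spreading copies of $Y$ along a ray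

The space $Y$ is not itself a counterexample: it is compact, so $\tau_n(Y)$ is the identity, and $a\sigma^Y$ is supported on $Y$. The failure to lift from one compact set must be made to happen for all compact sets at once. This calls for infinitely many copies $Y_s$ of $Y$, placed so that no compact set contains more than finitely many of them. A disjoint union is useless, by Section 3: every class there involves finitely many copies only. So the spheres $S_s\subset Y_s$ must all come together in one compact set $H$, while the copies $Y_s$ themselves run off to infinity. A ray $[0,\infty)\times H$ does both: $\{0\}\times H$ holds all the spheres, and $Y_s$ is attached along $\{s\}\times S_s$.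

**The construction.** Fix a base point $*\in S\subset Y$. In the compact metrizable space $\prod_{s\ge 1}Y$, let $Y_s\cong Y$ be the set of points all of whose coordinates except possibly the $s$-th equal $*$. Let $S_s\subset Y_s$ be the set of those points whose $s$-th coordinate lies in $S$, and let $H=\bigcup_sS_s$. Then $H$ is the set of points of $\prod S$ with at most one coordinate different from $*$. This set is closed in $\prod S$, so $H$ is compact. Every neighborhood of the base point $*=(*,*,\dots)$ contains all but finitely many $S_s$, since a basic neighborhood restricts only finitely many coordinates. (For $n=1$, $H$ is a union of circles through one point, all but finitely many of them in any given neighborhood of that point.) Put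
$$X=[0,\infty)\times H\ \cup\ \bigcup_{s\ge 1}\{s\}\times Y_s\ \subset\ [0,\infty)\times\prod_{s\ge 1}Y.$$

**Basic properties.** For an integer $T\ge 0$ let
$$X_T=X\cap\Big([0,T]\times\prod Y\Big)=[0,T]\times H\ \cup\bigcup_{s\le T}\{s\}\times Y_s .$$
This is a finite union of compact sets, hence compact. So $X$ is closed in $[0,\infty)\times\prod Y$, which is locally compact, separable and metrizable; hence so is $X$. A compact $K\subset X$ has bounded first coordinate, so $K\subset X_T$ for some $T$. Next, $X$ is the union of countably many closed sets $[0,k]\times S_s$ and $\{s\}\times Y_s$, all of dimension $\le n+1$, so $\dim X\le n+1$. Since $X$ contains $[0,1]\times S_1$, which is closed of dimension $n+1$, we have $\dim X=n+1$.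

**Maps in and out.** Let $r_s\colon X\to Y$ be the projection to the $s$-th coordinate of $\prod Y$. Let $i_s\colon S\to X$ embed $S$ as $\{0\}\times S_s$, and put $\sigma_s=i_{s*}\sigma\in qH_n(X)$. Then $r_si_s$ is the inclusion $S\subset Y$, and $r_si_t$ is constant for $t\ne s$.

**Lemma 2.** For each open cover $\alpha$ of $X$, $\sigma_{s,\alpha}=0$ for all but finitely many $s$.

**Proof.** Let $U\in\alpha$ contain $(0,*)$. For all large $s$ we have $\{0\}\times S_s\subset U$. For such $s$, one member of the cover $i_s^{-1}\alpha$ of $S$ is all of $S$, so its nerve is a cone, and its $n$-th homology is $0$ since $n\ge 1$. The class $\sigma_{s,\alpha}$ is the image of $\sigma_{i_s^{-1}\alpha}\in H_n(N_{i_s^{-1}\alpha})=0$. $\square$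

**Lemma 3.** The class $\sigma_s$ is the image of $\sigma^Y$ under $Y\cong\{s\}\times Y_s\subset X$. For each $\alpha$ and $s$ there is $l$ with $p^l\sigma_{s,\alpha}=0$.

**Proof.** In the compactum $[0,s]\times S_s\subset X$ the embeddings of $S$ as $\{0\}\times S_s$ and as $\{s\}\times S_s$ are homotopic. By homotopy invariance, $\sigma_s$ is also the image of $\sigma$ under $S\cong\{s\}\times S_s\subset\{s\}\times Y_s\subset X$, hence the image of $\sigma^Y$. So $\sigma_{s,\alpha}$ is the image of $\sigma^Y_\beta$, where $\beta$ is the cover of $Y$ induced by $\alpha$, and Lemma 1 applies. $\square$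

## 8. The classes $c(a)$ and the cokernel of $\tau_n$

For $a=(a_s)\in\prod_{s\ge 1}\mathbb Z_p$ put
$$c(a)_\alpha=\sum_sa_s\,\sigma_{s,\alpha}\in H_n(N_\alpha).$$
By Lemma 3 each term is defined, and by Lemma 2 the sum is finite. It is compatible with refinement because $(\sigma_{s,\alpha})_\alpha$ is and because homomorphisms respect the $\mathbb Z_p$-action. So $c(a)\in qH_n(X)$, and $c\colon\prod_s\mathbb Z_p\to qH_n(X)$ is a homomorphism. In accordance with Theorem B.1, each $c(a)_\alpha$ is a finite integer combination of the $\sigma_{s,\alpha}$, so it is carried by the part of $N_\alpha$ coming from $X_0=\{0\}\times H$.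

**Proposition 4.** $c(a)\in\operatorname{im}\tau_n(X)$ if and only if $a_s\in\mathbb Z$ for all but finitely many $s$.

**Step 1: only if.** The aim is to detect $a_s$ by projecting to $Y$, using that far-out copies $Y_s$ are not in the compact support. Suppose $c(a)$ is the image of $x\in qH_n(K)$ with $K$ compact, and let $K\subset X_T$. Let $s>T$. On $X_T$ the map $r_s$ takes values in $S$: it sends $[0,T]\times H$ into $S$, and it sends $\{t\}\times Y_t$ with $t\le T<s$ to $*$. So $r_s|_K$ factors as $K\to S\subset Y$. Hence $r_{s*}c(a)$ is the image of an element of $qH_n(S)=\mathbb Z\sigma$, that is, $r_{s*}c(a)=k\sigma^Y$ for some $k\in\mathbb Z$. Applying $\pi_l$,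
$$(\pi_lr_s)_*c(a)=k\,\sigma^{M_l}\quad\text{for all }l,\text{ with the same }k. \tag{6}$$
On the other hand, write $f=\pi_lr_s$ and let $\gamma$ be a cover of $M_l$. The class $(f_*c(a))_\gamma$ is the image in $H_n(N_\gamma)$ of the finite sum $\sum_ta_t\sigma_{t,f^{-1}\gamma}$, that is,
$$\big(f_*c(a)\big)_\gamma=\sum_ta_t\big((\pi_lr_si_t)_*\sigma\big)_\gamma=a_s\,\sigma^{M_l}_\gamma,$$
because for $t\ne s$ the map $\pi_lr_si_t$ is constant and $n\ge 1$, while for $t=s$ it is the inclusion $S\subset M_l$. Since $p^l\sigma^{M_l}=0$, this reads $(\pi_lr_s)_*c(a)=(a_s\bmod p^l)\,\sigma^{M_l}$. Comparing with (6), and using that $\sigma^{M_l}$ has order exactly $p^l$, we get $a_s\equiv k\pmod{p^l}$ for all $l$. So $a_s=k\in\mathbb Z$. This holds for every $s>T$.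

**Step 2: if.** Now we produce a compact support. Let $a_s\in\mathbb Z$ for all $s>T$. For each $s\le T$, the class $a_s\sigma^Y=(a_s\sigma^Y_\beta)_\beta\in qH_n(Y)$ of Section 6 has image $(a_s\sigma_{s,\alpha})_\alpha$ under $Y\cong\{s\}\times Y_s\subset X$, by Lemma 3. For the remaining $s$, let $\sigma^H_s$ be the image of $\sigma$ under $S\cong S_s\subset H$. As in Lemma 2, for each cover $\beta$ of $H$ a member containing $*$ contains almost all $S_s$, so $\sigma^H_{s,\beta}=0$ for almost all $s$. The finite sums $\sum_{s>T}a_s\sigma^H_{s,\beta}$ make sense, as the $a_s$ are integers and no torsion is needed. They are compatible, so they define an element of $qH_n(H)$. Its image under $H\cong\{0\}\times H\subset X$ is $\big(\sum_{s>T}a_s\sigma_{s,\alpha}\big)_\alpha$. Adding these finitely many classes, all of which have compact supports, we obtain $c(a)\in\operatorname{im}\tau_n(X)$. $\square$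

**Conclusion of Theorem A for one $n$.** By Proposition 4, the kernel of the composite $\prod_s\mathbb Z_p\to qH_n(X)\to\operatorname{coker}\tau_n(X)$ is $\prod_s\mathbb Z+\bigoplus_s\mathbb Z_p$. Dividing first by $\prod_s\mathbb Z$, we see that
$$\prod_s\mathbb Z_p\Big/\Big(\prod_s\mathbb Z+\bigoplus_s\mathbb Z_p\Big)\ \cong\ \prod_s(\mathbb Z_p/\mathbb Z)\Big/\bigoplus_s(\mathbb Z_p/\mathbb Z)$$
embeds into $\operatorname{coker}\tau_n(X)$. It is nonzero since $\mathbb Z_p\ne\mathbb Z$: take all $a_s=1+p^2+p^4+\cdots$.

**All $n\ge 1$ at once.** Let $X^{(n)}$ be the space just constructed for $n$, and let $X=\bigsqcup_{n\ge 1}X^{(n)}$, which is locally compact, separable, metrizable and of infinite dimension. Each $X^{(n)}$ is a retract of $X$: send the other summands to a point of $X^{(n)}$. Let $i$ be the inclusion and $r$ the retraction. If $\tau_n(X)$ were surjective, then for each $y\in qH_n(X^{(n)})$ we would have $i_*y=\tau_n(X)(x)$ for some $x$, hence by naturality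
$$y=r_*i_*y=r_*\tau_n(X)(x)=\tau_n(X^{(n)})(r_*x).$$
So $\tau_n(X^{(n)})$ would be surjective, a contradiction. This completes the proof of Theorem A. $\blacksquare$

## 9. Degree zero: the quotient $A/B$ is free

We prove Theorem B.3: $\tau_0(X)$ is surjective with integer coefficients. The finite-length argument of Section 5 is not available, but for $n=0$ the lifting problem can be dualized to one about groups of integer-valued functions. Fix $c\in qH_0(X)$ and $m$ as in Theorem B.1, and let $\alpha$ run over locally finite covers. If $K_m=\emptyset$, then $c=0$ and there is nothing to prove.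

**Step 1: dualize.** Let $e_\alpha=\pi_0(N_\alpha(K_m))$, a finite set, and let $F_\alpha$ be its image in $\pi_0(N_\alpha)$. Then $E_\alpha=\mathbb Z[e_\alpha]=\operatorname{Hom}(\mathbb Z^{e_\alpha},\mathbb Z)$ and $D_\alpha=\mathbb Z[F_\alpha]=\operatorname{Hom}(\mathbb Z^{F_\alpha},\mathbb Z)$, naturally in $\alpha$. Here $\mathbb Z^{e_\alpha}$ is the group of functions $e_\alpha\to\mathbb Z$, and $\mathbb Z^{F_\alpha}\subset\mathbb Z^{e_\alpha}$ by pulling back along the surjection $e_\alpha\to F_\alpha$. Consequently
$$\lim E_\alpha=\operatorname{Hom}(\operatorname{colim}\mathbb Z^{e_\alpha},\mathbb Z),\qquad \lim D_\alpha=\operatorname{Hom}(\operatorname{colim}\mathbb Z^{F_\alpha},\mathbb Z).$$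

**Step 2: identify the two colimits.** Let $A=C(K_m,\mathbb Z)$ be the group of locally constant functions on $K_m$, and let $B=\operatorname{im}\big(C(X,\mathbb Z)\to C(K_m,\mathbb Z)\big)$ be the group of restrictions of locally constant functions on $X$. We claim $\operatorname{colim}\mathbb Z^{e_\alpha}=A$ and $\operatorname{colim}\mathbb Z^{F_\alpha}=B$.

A function $\varphi$ on $e_\alpha$ gives a function on $K_m$: its value at $x$ is the value of $\varphi$ at the component containing the members $U\ni x$. These members span a simplex of $N_\alpha(K_m)$, so they lie in one component. The function is constant on each $U\cap K_m$, so it is locally constant. The construction commutes with refinement. It is injective, since each component contains a vertex $U$ with $U\cap K_m\ne\emptyset$. Every locally constant $f\colon K_m\to\mathbb Z$ arises: its finitely many nonempty level sets have the form $O_j\cap K_m$ with $O_j$ open in $X$. Take a locally finite refinement $\alpha$ of the cover formed by the $O_j$ and, if it is nonempty, $X\setminus K_m$. Then $f$ is constant on each nonempty $U\cap K_m$, and members meeting in $K_m$ have the same value, so $f$ comes from $e_\alpha$.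 Thus $A$ is the directed union of the groups $\mathbb Z^{e_\alpha}$.

A function on $F_\alpha$ extends by $0$ to $\pi_0(N_\alpha)$, and in the same way gives a locally constant function on $X$, whose restriction to $K_m$ is the function already described. Conversely, if $f\colon X\to\mathbb Z$ is locally constant, take a locally finite refinement $\alpha$ of the cover by its level sets; then $f$ comes from a function on $\pi_0(N_\alpha)$, and $f|_{K_m}$ comes from its restriction to $F_\alpha$. So the union of the groups $\mathbb Z^{F_\alpha}$ is $B$.

Hence $\lim E_\alpha\to\lim D_\alpha$ is the restriction map $\operatorname{Hom}(A,\mathbb Z)\to\operatorname{Hom}(B,\mathbb Z)$. It is surjective if $Q=A/B$ is free abelian, since then $A\cong B\oplus Q$. It remains to prove that $Q$ is free.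

*Example.* Let $X=\mathbb R$ and $K=\{0,1\}$. Then $A=\mathbb Z^2$, $B$ is the group of constants, and $Q\cong\mathbb Z$.

**Step 3: recognize $B$ by level sets.** Call a clopen set $G\subset K_m$ *extendable* if $G=\hat G\cap K_m$ with $\hat G$ clopen in $X$. In the example, only $\emptyset$ and $K$ are extendable. Extendable sets form a Boolean algebra. A function $g\in A$ lies in $B$ if and only if all its level sets are extendable. If $g$ is the restriction of $f\in C(X,\mathbb Z)$, its level sets are the intersections of those of $f$ with $K_m$. Conversely, let $G_1,\dots,G_r$ be the nonempty level sets, with extensions $\hat G_j$. Replace $\hat G_j$ by $\hat G_j\setminus\bigcup_{i<j}\hat G_i$. This does not change the intersection with $K_m$, as the $G_j$ are disjoint. Now extend $g$ by its constant value on each $\hat G_j$ and by $0$ elsewhere.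

**Step 4: finitely generated pieces with torsion-free quotient.** For a finite partition $P$ of $K_m$ into nonempty clopen sets, let $\mathbb Z^P\subset A$ be the functions constant on the members of $P$, and put $Q_P=(\mathbb Z^P+B)/B$, a finitely generated subgroup of $Q$. We claim that $Q/Q_P$ is torsion-free.

Let $kg=h+\varphi$ with $k\ge 1$, $g\in A$, $h\in\mathbb Z^P$, $\varphi\in B$. For $0\le r<k$ consider
$$G_r=\{h\equiv r\bmod k\}=\{\varphi\equiv-r\bmod k\}.$$
The two descriptions agree because $h+\varphi\equiv 0\bmod k$. By the first one, $G_r$ is a union of members of $P$; by the second, it is a finite union of level sets of $\varphi$, so it is extendable. Therefore $h'=\sum_rr\cdot 1_{G_r}$ lies in $\mathbb Z^P$ and, by Step 3, in $B$. Also $h-h'=kh''$ with $h''\in\mathbb Z^P$. Now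
$$\varphi+h'=kg-h+h'=k(g-h'')$$
lies in $B$. The function $g-h''$ has the same level sets as $k(g-h'')$, so $g-h''\in B$ by Step 3. Thus $g\in\mathbb Z^P+B$, which proves the claim.

For the one-member partition $P=\{K_m\}$ we have $\mathbb Z^P\subset B$ and $Q_P=0$, so $Q$ itself is torsion-free.

**Step 5: assemble.** Since $K_m$ is compact metrizable, it has only countably many clopen subsets. So there are successively finer partitions $P_1,P_2,\dots$ that eventually refine every finite clopen partition. Every $g\in A$ lies in $\mathbb Z^P$ for the partition $P$ into its level sets, so $Q=\bigcup_iQ_{P_i}$. Put $Q_{P_0}:=0$. Each $Q_{P_{i+1}}/Q_{P_i}$, $i\ge 0$, is finitely generated, and it is torsion-free as a subgroup of $Q/Q_{P_i}$, by Step 4. So it is free, and $Q_{P_{i+1}}=Q_{P_i}\oplus(\text{a free group})$. The union $Q$ is the direct sum of these free groups, hence free. $\square$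

All four parts of Theorem B are now proved. $\blacksquare$

## 10. The exact range of dimensions

**Proof of Corollary C.** If $n=0$, surjectivity is Theorem B.3. If $d\le n$, then $\dim X\le d$ gives $\dim X\le n$, and surjectivity is part of Theorem B.2. In the remaining case $n\ge 1$ and $d\ge n+1$, and the space $X$ of Theorem A has dimension $n+1\le d$ and $\tau_n(X)$ not surjective. $\blacksquare$
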